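# Compact Hermitian manifolds with $H^{(t)}\equiv 0$ for $t=\pm 1/\sqrt2$ and no Kähler metric

## 1. Equal curvature at two parameters forces the Kähler condition

A Hermitian manifold carries a line of natural connections: the Chern connection, the Bismut connection, and their affine combinations. Suppose one of these connections has constant holomorphic sectional curvature. Must the metric be Kähler? We begin with a version in which the hypothesis is given for two connections on the line, where the answer is yes with a short proof. Then we ask what is left when only one connection is given.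

**Definitions.** Let $(M^n,g)$ be a Hermitian manifold of complex dimension $n$. Extend $g$ $\mathbb C$-bilinearly, and for $(1,0)$-vectors put $\langle U,V\rangle=g(U,\bar V)$ and $|U|^2=\langle U,U\rangle$. The **Chern connection** $\nabla$ is the connection with $\nabla g=0$, $\nabla J=0$ whose torsion $T$ has no $(1,1)$-part. On $(1,0)$-fields it is computed from
$$\nabla_{\bar V}U=[\bar V,U]^{1,0},\qquad \langle\nabla_VU,U'\rangle=V\langle U,U'\rangle-\langle U,\nabla_{\bar V}U'\rangle. \tag{1}$$
For $(1,0)$-fields $X,Y$ the vector $T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ is of type $(1,0)$, and $T(X,\bar Y)=0$. The textbook fact we use is that $g$ is Kähler if and only if $T=0$. The **Bismut connection** $\nabla^b$ is the unique connection with $\nabla^bg=0$, $\nabla^bJ=0$ and totally skew torsion. For real $t$ the **$t$-Gauduchon connection** is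
$$\nabla^{(t)}=(1-t)\nabla+t\nabla^b .$$
Write $R(X,\bar Y)=[\nabla_X,\nabla_{\bar Y}]-\nabla_{[X,\bar Y]}$ for the Chern curvature, $R^{(t)}$ for the curvature of $\nabla^{(t)}$, $R^{(t)}_{X\bar XX\bar X}=\langle R^{(t)}(X,\bar X)X,X\rangle$, and
$$H^{(t)}(X)=\frac{R^{(t)}_{X\bar XX\bar X}}{|X|^4}\qquad (X\ne0 \text{ of type }(1,0)).$$

The question of this lecture is the following conjecture of Chen–Nie, taken from Shuwen Chen and Fangyang Zheng, "Bismut torsion parallel metrics with constant holomorphic sectional curvature", arXiv:2405.09110 (2024).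

**Conjecture (Chen–Nie).** Let $(M^n,g)$ be a compact Hermitian manifold, $n\ge2$, and let $t\ne0,1,-1$. If $H^{(t)}=c$ is constant, then $g$ is Kähler.

Two results are known. Chen–Nie proved the statement for $n=2$. Lafuente–Stanfield proved that for $t\ne0,1$ a compact manifold whose $t$-Gauduchon connection is flat must be Kähler. Here is the easy case.

**Proposition 1.** Let $t_1^2\ne t_2^2$ and suppose $H^{(t_1)}=H^{(t_2)}$ (for instance, both equal the same constant). Then $g$ is Kähler.

Everything rests on one formula, which we will use until the end.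

**Lemma 1.** For any Hermitian manifold, any $(1,0)$-vector $X$ and any unitary frame $e_k$,
$$R^{(t)}_{X\bar XX\bar X}=R_{X\bar XX\bar X}-t^2\,\Theta(X),\qquad \Theta(X)=\sum_k|\langle T(X,e_k),X\rangle|^2 .\tag{2}$$

*Proof.* **Step 1: write $\nabla^b-\nabla$ in terms of $T$.** For $(1,0)$-vectors define
$$\gamma_XY=-T(X,Y),\qquad \langle\gamma_{\bar X}Y,Z\rangle=\langle Y,T(X,Z)\rangle,$$
and extend by conjugation, so $\gamma_X\bar Y=\overline{\gamma_{\bar X}Y}$. Then $\gamma$ is real and preserves types. Moreover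
$$\langle\gamma_XY,Z\rangle=-\langle T(X,Y),Z\rangle=-\overline{\langle Z,T(X,Y)\rangle}=-\overline{\langle\gamma_{\bar X}Z,Y\rangle}=-\langle Y,\gamma_{\bar X}Z\rangle .\tag{3}$$
So $\nabla+\gamma$ preserves $J$ and $g$. We claim it is $\nabla^b$.

**Step 2: check that the torsion of $\nabla+\gamma$ is totally skew.** Call this torsion $T'$; then $T'(A,B)=T(A,B)+\gamma_AB-\gamma_BA$. Let $\tau(A,B,C)=g(T'(A,B),C)$. For $(1,0)$-vectors,
$$T'(X,Y)=T(X,Y)-T(X,Y)+T(Y,X)=-T(X,Y),\qquad T'(X,\bar Y)=\gamma_X\bar Y-\gamma_{\bar Y}X .$$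
Now we run through the types.

- $\tau(X,Y,Z)=0$, because $g$ vanishes on two $(1,0)$-vectors, and $\tau(X,Y,\bar Z)=-\langle T(X,Y),Z\rangle$.
- $\tau(X,\bar Z,Y)=g(\gamma_X\bar Z,Y)=-g(\bar Z,\gamma_XY)=\langle T(X,Y),Z\rangle=-\tau(X,Y,\bar Z)$.
- $\tau(\bar Z,X,Y)=-\tau(X,\bar Z,Y)=-\langle T(X,Y),Z\rangle$, which is skew in $X,Y$.

The remaining types are conjugates of these, and $\tau$ is real. So $\tau$ is skew in its last two entries. It is skew in the first two by definition, hence totally skew. By uniqueness $\nabla+\gamma=\nabla^b$, and so $\nabla^{(t)}=\nabla+t\gamma$.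

**Step 3: expand the curvature in powers of $t$.** From $[\nabla_A,\gamma_B]=(\nabla_A\gamma)_B+\gamma_{\nabla_AB}$, the part of $R^{(t)}(A,B)$ linear in $t$ is $(\nabla_A\gamma)_B-(\nabla_B\gamma)_A+\gamma_{T(A,B)}$. Since $T(X,\bar X)=0$,
$$R^{(t)}(X,\bar X)=R(X,\bar X)+t\{(\nabla_X\gamma)_{\bar X}-(\nabla_{\bar X}\gamma)_X\}+t^2[\gamma_X,\gamma_{\bar X}].$$

**Step 4: show that the linear term contributes nothing.** First, $(\nabla_{\bar X}\gamma)_XX=-(\nabla_{\bar X}T)(X,X)=0$. Next, differentiate $\langle\gamma_{\bar Y}U,V\rangle=\langle U,T(Y,V)\rangle$ along $X$. The terms with a derivative of $U$, $V$ or $Y$ agree on the two sides (recall $\overline{\nabla_X\bar Y}=\nabla_{\bar X}Y$), and there remains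
$$\langle(\nabla_X\gamma)_{\bar Y}U,V\rangle=\langle U,(\nabla_{\bar X}T)(Y,V)\rangle .$$
For $Y=U=V=X$ the right side is $\langle X,(\nabla_{\bar X}T)(X,X)\rangle=0$.

**Step 5: compute the quadratic term.** We have $\gamma_XX=-T(X,X)=0$, and by (3)
$$\langle\gamma_X\gamma_{\bar X}X,X\rangle=-|\gamma_{\bar X}X|^2=-\sum_k|\langle\gamma_{\bar X}X,e_k\rangle|^2=-\sum_k|\langle X,T(X,e_k)\rangle|^2=-\Theta(X).\qquad\blacksquare$$

*Proof of Proposition 1.* Subtracting (2) for $t_1$ and $t_2$ gives $(t_1^2-t_2^2)\Theta(X)=0$, so $\Theta\equiv0$. Hence for every fixed $Y$ the form $B(X,Z)=\langle T(X,Y),Z\rangle$, linear in $X$ and conjugate linear in $Z$, satisfies $B(X,X)=0$ for all $X$. By polarization $B(X,Z)=\frac14\sum_{k=0}^3 i^kB(X+i^kZ,X+i^kZ)=0$. So $T=0$ and $g$ is Kähler. $\blacksquare$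

**What changes with a single parameter.** If we only know $H^{(t)}=c$ for one $t$, then (2) says
$$R_{X\bar XX\bar X}=c|X|^4+t^2\,\Theta(X)\quad\text{for all }X. \tag{4}$$
There is nothing to subtract. A non-Kähler metric can satisfy (4) if its Chern curvature balances its torsion exactly, in every direction, with the ratio $t^2$. In particular, if
$$R_{X\bar XX\bar X}=\lambda\,\Theta(X)\ \text{ for all }X,\qquad\Theta\not\equiv0, \tag{5}$$
then $g$ is not Kähler, and $R^{(t)}_{X\bar XX\bar X}=(\lambda-t^2)\Theta(X)$ vanishes identically exactly when $t^2=\lambda$. So we look for possible ratios $\lambda$.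

## 2. Ratio 0, ratio 1, and why products do not interpolate

**Ratio 0: the complex Heisenberg group.** On $\mathbb C^3$ with group law $(a)\cdot(z)=(z_1+a_1,\,z_2+a_2,\,z_3+a_3+a_1z_2)$, the holomorphic fields $e_1=\partial_1$, $e_2=\partial_2+z_1\partial_3$, $e_3=\partial_3$ are left invariant, and $[e_1,e_2]=e_3$ is the only nonzero bracket. Declare them unitary, and pass to the compact quotient by the lattice of points with Gaussian integer coordinates. By (1), $\nabla_{\bar V}e_i=0$ and $\langle\nabla_Ve_i,e_j\rangle=V(\delta_{ij})-0=0$. So $\nabla e_i=0$, $R=0$, and $T(e_1,e_2)=-e_3$. For $X=\sum x_ie_i$ we get $T(X,e_1)=x_2e_3$, $T(X,e_2)=-x_1e_3$, $T(X,e_3)=0$, hence $\Theta(X)=|x_3|^2(|x_1|^2+|x_2|^2)$. This is (5) with $\lambda=0$, so $H^{(0)}\equiv0$ on a non-Kähler manifold. This is why $t=0$ has to be excluded.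

**Ratio 1: the Hopf surface.** Take $\mathbb C^2\setminus0$ with $g=e^{\phi}\sum dz_i\,d\bar z_i$, $\phi=-\log|z|^2$, and pass to the compact quotient by $z\mapsto2z$. The unitary group and the real scalings act transitively by holomorphic isometries on $\mathbb C^2\setminus0$, so it is enough to compute at $z=(1,0)$. For the coordinate frame, (1) gives $\nabla_{\bar V}\partial_j=0$ and $\nabla_{\partial_i}\partial_j=\phi_i\partial_j$, with $\phi_i=\partial_i\phi$. So, for $X$ with constant coefficients, at $(1,0)$,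
$$R_{X\bar XX\bar X}=-(\bar XX\phi)|X|^2=\bar XX\log|z|^2\cdot|X|^2=|x_2|^2|X|^2 .$$
Also $T(\partial_i,\partial_j)=\phi_i\partial_j-\phi_j\partial_i$ with $\phi_1=-1$, $\phi_2=0$, so $T(\partial_1,\partial_2)=-\partial_2$. Then $T(X,\partial_1)=x_2\partial_2$, $T(X,\partial_2)=-x_1\partial_2$, and $\Theta(X)=|x_2|^4+|x_1|^2|x_2|^2=|x_2|^2|X|^2$. This is (5) with $\lambda=1$. So $H^{(\pm1)}\equiv0$ on a non-Kähler manifold, and $t=\pm1$ has to be excluded too.

These two examples block the first thing one would try, namely to deduce $T=0$ from (4) without using the value of $t$. Such an argument would also apply to $t=1$, where the Hopf surface contradicts its conclusion.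

**A first attempt at an intermediate ratio.** Having $\lambda=0$ and $\lambda=1$, one may try to mix them in a Hermitian product $M_1\times M_2$, with $M_1$ the Hopf surface and $M_2$ the Heisenberg quotient. Chern connection, torsion and curvature all split, so for $X=X_1+X_2$ and $\Theta_i$ the quantity $\Theta$ of $M_i$,
$$R^{(t)}_{X\bar XX\bar X}=(1-t^2)\,\Theta_1(X_1)-t^2\,\Theta_2(X_2).$$
Suppose this equals $c|X|^4$. Taking $X_1=0$ and $X_2=e_3$ gives $c=0$. Then $X_2=0$ with $\Theta_1(X_1)\neq0$ forces $t^2=1$, while $X_1=0$ with $\Theta_2(X_2)\ne0$ forces $t=0$. This is the exact point of failure: $\Theta$ is a sum of two independent pieces, and each keeps its own ratio. We need a manifold in which a single quantity governs both torsion and curvature.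

## 3. Flat tori with an orthogonal complex structure that moves with the base

The next construction keeps a flat torus with a fixed flat metric as fiber, and lets the *complex structure* of the fiber move holomorphically over a base.

**Isotropic subspaces.** Let $W=\mathbb R^{2m}$ with a Euclidean product $(\cdot,\cdot)$, extended $\mathbb C$-bilinearly to $W_{\mathbb C}$, and put $\langle u,v\rangle=(u,\bar v)$. Let $Z_m\subset Gr_m(W_{\mathbb C})$ be the set of $m$-dimensional subspaces $S$ with $(\cdot,\cdot)|_S=0$. If $u\in S\cap\bar S$, then $u,\bar u\in S$, so $(u,\bar u)=0$ and $u=0$. Hence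
$$W_{\mathbb C}=E\oplus S,\qquad E=\bar S,$$
and the sum is $\langle\,,\rangle$-orthogonal: for $u\in E$, $v\in S$ we have $\bar v\in E$, and $E$ is isotropic. So there is a unique complex structure $J_S$ on $W$ with $(0,1)$-space $S$, acting as $i$ on $E$ and $-i$ on $S$. It is orthogonal, since $(e+s,e'+s')=(e,s')+(s,e')$ and $(ie,-is')=(e,s')$, $(-is,ie')=(s,e')$.

**Example, $m=1$.** In $\mathbb C^2$ the equation $x^2+y^2=0$ has exactly two lines as solutions, so $Z_1$ consists of two points. Nothing can move.

**Example, $m=2$.** Let $W=\mathbb C^2$ with coordinates $w_1,w_2$ and the Euclidean metric scaled so that $(\partial_{w_i},\partial_{\bar w_j})=\delta_{ij}$; also $(\partial_{w_i},\partial_{w_j})=0=(\partial_{\bar w_i},\partial_{\bar w_j})$. For $f\in\mathbb C$ let $S$ be spanned by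
$$s_1=\partial_{\bar w_1}+f\,\partial_{w_2},\qquad s_2=\partial_{\bar w_2}-f\,\partial_{w_1}. \tag{6}$$
Each $s_i$ is null, and $(s_1,s_2)=-f+f=0$. So $S\in Z_2$, for every $f$, and $Z_2$ contains a complex curve.

**The manifold $M_\varphi$.** Let $(N,g_N)$ be a compact connected Hermitian manifold, $\varphi:N\to Z_m$, $p\mapsto S_p$, a holomorphic map (holomorphic into $Gr_m(W_{\mathbb C})$), and $\Lambda\subset W$ a lattice. Put
$$M_\varphi=N\times W/\Lambda,\qquad J_{(p,x)}=J_N\oplus J_{S_p},\qquad g=g_N+(\cdot,\cdot).$$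
The metric is Hermitian because $J_{S_p}$ is orthogonal.

**$J$ is integrable.** We check that $T^{0,1}M_\varphi$ is involutive. Since $\varphi$ is holomorphic, $S$ is a holomorphic subbundle of $N\times W_{\mathbb C}$. So $T^{0,1}M_\varphi$ is locally spanned by $T^{0,1}N$ and by local holomorphic sections $\sigma$ of $S$, viewed as vertical fields that do not depend on $x\in W/\Lambda$. For $\bar y\in T^{0,1}N$ we have $[\bar y,\sigma]=\bar y(\sigma)=0$. Further, $[\sigma,\sigma']=0$, and $T^{0,1}N$ is involutive. By the Newlander–Nirenberg theorem $J$ is integrable.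

**The map $Q$.** For $y\in T_p^{1,0}N$ and a section $\sigma$ of $S$ put
$$Q(y):S_p\to E_p,\qquad Q(y)\sigma=(y\cdot\sigma)^E ,$$
where superscripts $E,S$ denote components in $W_{\mathbb C}=E\oplus S$. It is tensorial in $\sigma$: in $y(h\sigma)=y(h)\sigma+h\,y\sigma$ the first term has no $E$-component. It represents $d\varphi(y)\in\mathrm{Hom}(S_p,W_{\mathbb C}/S_p)$. Since $\varphi$ is holomorphic and $N$ is connected, $Q\equiv0$ if and only if $\varphi$ is constant.

**Example, $Q$ for $m=2$.** Let $f$ be a holomorphic function of a coordinate $\eta$, and $S$ as in (6). Then $E$ is spanned by $\varepsilon_1=\bar s_1=\partial_{w_1}+\bar f\partial_{\bar w_2}$ and $\varepsilon_2=\bar s_2=\partial_{w_2}-\bar f\partial_{\bar w_1}$. These are orthogonal with $|\varepsilon_i|^2=1+|f|^2$. From $\varepsilon_2+\bar fs_1=(1+|f|^2)\partial_{w_2}$ and $\varepsilon_1-\bar fs_2=(1+|f|^2)\partial_{w_1}$ we read off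
$$Q(\partial_\eta)s_1=(f'\partial_{w_2})^E=\frac{f'}{1+|f|^2}\,\varepsilon_2,\qquad Q(\partial_\eta)s_2=-\frac{f'}{1+|f|^2}\,\varepsilon_1 .$$
So $|Q(\partial_\eta)\bar z|^2=\dfrac{|f'|^2}{(1+|f|^2)^2}|z|^2$ for $z\in E$.

These are the results we will prove.

**Theorem 1.** For $X=y+z$ with $y\in T^{1,0}N$, $z\in E$,
$$R^{(t)}_{X\bar XX\bar X}=R^{N,(t)}_{y\bar yy\bar y}+(2-4t^2)\,|Q(y)\bar z|^2 ,$$
where $R^{N,(t)}$ is the curvature of the $t$-Gauduchon connection of $(N,g_N)$. Moreover $g$ is Kähler if and only if $g_N$ is Kähler and $\varphi$ is constant.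

**Theorem 2.** For every $n\ge3$ there is a compact Hermitian $n$-manifold with $H^{(t)}\equiv0$ for $t=\pm1/\sqrt2$ whose complex manifold admits no Kähler metric. So the conjecture fails for every $n\ge3$.

**Theorem 3.** Let $m\ge1$. The manifold $M_\varphi$ has (even only pointwise) constant $H^{(t)}=c$ if and only if $c=0$, $H_N^{(t)}\equiv0$, and either $\varphi$ is constant or $t^2=\frac12$. If $\varphi$ is nonconstant, the complex manifold $M_\varphi$ admits no Kähler metric.

## 4. The ratio $\tfrac12$ at one point of a threefold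

Before the general proof we compute one point in coordinates. Take $m=2$, a flat base curve with unit field $\partial_\eta$, and $S$ as in (6) with $f$ holomorphic, $f(0)=0$, $f'(0)=a$, $f''(0)=b$. The functions
$$\eta,\qquad\zeta_1=w_1+f\bar w_2,\qquad\zeta_2=w_2-f\bar w_1$$
are killed by $\partial_{\bar\eta},s_1,s_2$, and their differentials at the origin are $d\eta,dw_1,dw_2$. So they are holomorphic coordinates there. On the fibers the $(1,0)$-forms $\theta_1=dw_1+f\,d\bar w_2$ and $\theta_2=dw_2-f\,d\bar w_1$ satisfy $\theta_i(\varepsilon_j)=(1+|f|^2)\delta_{ij}$. Hence the fiber form is $(1+|f|^2)^{-1}(|\theta_1|^2+|\theta_2|^2)$, and $g$ is read off from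
$$|d\eta|^2+(1+|f|^2)^{-1}\big(|d\zeta_1-f'\bar w_2\,d\eta|^2+|d\zeta_2+f'\bar w_1\,d\eta|^2\big).$$
To second order, $\bar w_2=\bar\zeta_2+\bar a\bar\eta\zeta_1$, $\bar w_1=\bar\zeta_1-\bar a\bar\eta\zeta_2$ and $f'=a+b\eta$. So to second order
$$h_{\eta\bar\eta}=1+|a|^2|\zeta|^2,\qquad h_{1\bar1}=h_{2\bar2}=1-|a|^2|\eta|^2,\qquad h_{1\bar2}=0,$$
$$h_{\eta\bar1}=-a\bar\zeta_2-b\eta\bar\zeta_2-|a|^2\bar\eta\zeta_1,\qquad h_{\eta\bar2}=a\bar\zeta_1+b\eta\bar\zeta_1-|a|^2\bar\eta\zeta_2 .$$
For constant coefficients $X=y\partial_\eta+z_1\partial_{\zeta_1}+z_2\partial_{\zeta_2}$, the Chern curvature at the origin (where $h$ is the identity) is $R_{X\bar XX\bar X}=-X\bar X\,h(X,\bar X)+|\partial_Xh(X,\cdot)|^2$.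

The vector $\partial_Xh(X,\cdot)$ vanishes at the origin. The only first-order terms with a holomorphic derivative are $h_{1\bar\eta}=-\bar a\zeta_2+\dots$ and $h_{2\bar\eta}=\bar a\zeta_1+\dots$, and they give $-\bar az_2z_1+\bar az_1z_2=0$. In $X\bar Xh(X,\bar X)$ the entry $h_{\eta\bar\eta}$ contributes $|a|^2|y|^2|z|^2$. The entries $h_{i\bar i}$ contribute $-|a|^2|y|^2|z|^2$. The $|a|^2$-terms of $h_{\eta\bar1},h_{\eta\bar2}$ and their conjugates contribute $-2|a|^2|y|^2|z|^2$. The $b$-terms give $-by^2\bar z_1\bar z_2+by^2\bar z_1\bar z_2=0$. So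
$$R_{X\bar XX\bar X}=2|a|^2|y|^2|z|^2 .$$
For the torsion at the origin, $\langle T(\partial_{\zeta_1},\partial_{\zeta_2}),\partial_\eta\rangle=\partial_{\zeta_1}h_{2\bar\eta}-\partial_{\zeta_2}h_{1\bar\eta}=2\bar a$, and the other components vanish up to skew symmetry. Hence $\Theta(X)=|2\bar az_2\bar y|^2+|2\bar az_1\bar y|^2=4|a|^2|y|^2|z|^2$. At this point the ratio in (5) is $\lambda=\frac12$. The example in Section 3 gives $|Q(y)\bar z|^2=|a|^2|y|^2|z|^2$ here, so the expected general formulas are $R=R^N+2|Q(y)\bar z|^2$ and $\Theta=\Theta_N+4|Q(y)\bar z|^2$. We now prove them at every point of every $M_\varphi$.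

## 5. The Chern connection and torsion of $M_\varphi$

Throughout, $y,y'$ are $(1,0)$-fields lifted from $N$, and $z,z'$ are sections of $E\to N$ viewed as vertical fields independent of $x$. Such fields contain local frames of $T^{1,0}M_\varphi$.

**Step 1: three rules for differentiating in $W_{\mathbb C}$.**

(a) $(\bar y\sigma)^E=0$ for every section $\sigma$ of $S$, and $(yz)^S=0$. For the first, write $\sigma=\sum h_i\sigma_i$ with $\sigma_i$ holomorphic sections of $S$; then $\bar y\sigma=\sum\bar y(h_i)\sigma_i\in S$. The second is the conjugate statement.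

(b) $(Q(y)\sigma,\sigma')=-(\sigma,Q(y)\sigma')$. To see this, differentiate $(\sigma,\sigma')=0$ along $y$. Since $S$ is isotropic, only $E$-components of $y\sigma$ and $y\sigma'$ contribute. In particular $\langle Q(y)\bar z,z\rangle=(Q(y)\bar z,\bar z)=0$.

(c) $\bar yz=(\bar yz)^E+\overline{Q(y)\bar z}$, because $(\bar yz)^S=\overline{(y\bar z)^E}$.

**Step 2: the derivatives in $(0,1)$-directions.** These come from brackets by the first formula of (1). Since $[\bar y,z]=\bar yz$ and $[\bar z,y]=-y\bar z$,
$$\nabla_{\bar y}y'=\nabla^N_{\bar y}y',\quad\nabla_{\bar y}z=(\bar yz)^E,\quad\nabla_{\bar z}y=-(y\bar z)^E=-Q(y)\bar z,\quad\nabla_{\bar z}z'=0. \tag{7}$$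

**Step 3: the derivatives in $(1,0)$-directions.** We use the second formula of (1) and test against fields of both kinds. The result is
$$\nabla_yy'=\nabla^N_yy',\quad\nabla_yz=(yz)^E=yz,\quad\nabla_zy=0,\quad\nabla_zz'=P(z,z'), \tag{8}$$
where $P(z,z')\in T^{1,0}N$ is defined by $\langle P(z,z'),y\rangle=\langle z',Q(y)\bar z\rangle$. We check each.

- $\nabla_yy'$: against $y''$ the formula is that of $N$. Against $z$ it gives $0-\langle y',(\bar yz)^E\rangle=0$.
- $\nabla_yz$: against $y'$ it gives $0-\langle z,\nabla^N_{\bar y}y'\rangle=0$. Against $z'$ it gives $\langle yz,z'\rangle+\langle z,\bar yz'\rangle-\langle z,(\bar yz')^E\rangle=\langle yz,z'\rangle$, since $E\perp S$. By (a), $yz$ lies in $E$.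
- $\nabla_zy$: against $y'$ it gives $z\langle y,y'\rangle-\langle y,\nabla_{\bar z}y'\rangle=0+\langle y,Q(y')\bar z\rangle=0$. Against $z'$ it gives $0-\langle y,\nabla_{\bar z}z'\rangle=0$.
- $\nabla_zz'$: against $y$ it gives $0-\langle z',\nabla_{\bar z}y\rangle=\langle z',Q(y)\bar z\rangle$. Against $z''$ it gives $z\langle z',z''\rangle-0=0$, because nothing depends on $x$.

Since $\langle z',Q(y)\bar z\rangle=\overline{(Q(y)\bar z,\bar z')}$, rule (b) shows that $P(z,z')=-P(z',z)$.

**Step 4: the torsion and $\Theta$.** From (8),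
$$T(y,y')=T^N(y,y'),\qquad T(y,z)=yz-0-yz=0,\qquad T(z,z')=2P(z,z').$$
Since $P=0$ if and only if $Q=0$, we get $T=0$ if and only if $T^N=0$ and $Q=0$. That is the last claim of Theorem 1. For $X=y+z$ and unitary frames $f_a$ of $T^{1,0}N$ and $z_\alpha$ of $E$, we have $T(X,f_a)=T^N(y,f_a)$ and $T(X,z_\alpha)=2P(z,z_\alpha)$, both horizontal. So
$$\Theta(X)=\sum_a|\langle T^N(y,f_a),y\rangle|^2+\sum_\alpha|2\langle z_\alpha,Q(y)\bar z\rangle|^2=\Theta_N(y)+4|Q(y)\bar z|^2. \tag{9}$$

## 6. The Chern curvature of $M_\varphi$ and Theorem 1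

We claim
$$R_{X\bar XX\bar X}=R^N_{y\bar yy\bar y}+2|Q(y)\bar z|^2. \tag{10}$$

**Step 1: choose good extensions.** Fix $p\in N$. The curvature is a tensor, so we may extend $y$ with $\nabla^Ny=0$ at $p$, and $z$ with $(dz)^E=0$ at $p$ (parallel at $p$ for the connection $z\mapsto(dz)^E$ on $E$). Let $q=Q(y)\bar z$, a section of $E$ near $p$. At $p$,
$$[y,\bar y]=\nabla^N_y\bar y-\nabla^N_{\bar y}y=0,\qquad yz=0,\qquad\bar yz=\bar q,\qquad y\bar z=q .$$
The second holds because $yz=(yz)^E$ by (a), the third is (c), and the fourth is the conjugate of the third. Put $X=y+z$. We need the three terms of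
$$\langle R(X,\bar X)X,X\rangle=\langle\nabla_X\nabla_{\bar X}X,X\rangle-\langle\nabla_{\bar X}\nabla_XX,X\rangle-\langle\nabla_{[X,\bar X]}X,X\rangle .$$
One identity is used three times. By (b),
$$\langle Q(y)\bar q,z\rangle=(Q(y)\bar q,\bar z)=-(\bar q,Q(y)\bar z)=-(\bar q,q)=-|q|^2. \tag{11}$$

**Step 2: the bracket term.** Since $[z,\bar z]=0$, at $p$ we have $[X,\bar X]=[y,\bar y]+y\bar z-\bar yz=q-\bar q$. By (7) and (8), $\nabla_qX=\nabla_qy+\nabla_qz=P(q,z)$ and $\nabla_{\bar q}X=-Q(y)\bar q$. So $\nabla_{[X,\bar X]}X=P(q,z)+Q(y)\bar q$. Here $\langle Q(y)\bar q,z\rangle=-|q|^2$ by (11), and $\langle P(q,z),y\rangle=\langle z,Q(y)\bar q\rangle=-|q|^2$ by its conjugate. Hence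
$$-\langle\nabla_{[X,\bar X]}X,X\rangle=2|q|^2 .$$

**Step 3: the term $\nabla_X\nabla_{\bar X}X$.** By (7), near $p$,
$$\nabla_{\bar X}X=u+w-q,\qquad u=\nabla^N_{\bar y}y,\quad w=(\bar yz)^E,$$
and $u=w=0$ at $p$. We differentiate each summand along $X=y+z$ with (8), at $p$.

- $\nabla_Xu=\nabla^N_yu+0=\nabla^N_y\nabla^N_{\bar y}y$.
- $\nabla_Xw=yw+P(z,w)=yw$, since $w=0$ at $p$.
- $\nabla_Xq=yq+P(z,q)$. By (b), $\langle q,z\rangle\equiv0$. Differentiating along $y$ gives $\langle yq,z\rangle=-\langle q,\bar yz\rangle=-\langle q,(\bar yz)^E\rangle=0$ at $p$. Also $\langle P(z,q),y\rangle=\langle q,Q(y)\bar z\rangle=|q|^2$. So $\langle\nabla_Xq,X\rangle=|q|^2$.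

Altogether
$$\langle\nabla_X\nabla_{\bar X}X,X\rangle=\langle\nabla^N_y\nabla^N_{\bar y}y,y\rangle+\langle yw,z\rangle-|q|^2 .$$

**Step 4: the term $\nabla_{\bar X}\nabla_XX$.** By (8) and $P(z,z)=0$, near $p$ we have $\nabla_XX=v+yz$ with $v=\nabla^N_yy$, and both summands vanish at $p$. By (7), $\nabla_{\bar X}v=\nabla^N_{\bar y}v-Q(v)\bar z=\nabla^N_{\bar y}v$ at $p$, and $\nabla_{\bar X}(yz)=(\bar yyz)^E$. So
$$\langle\nabla_{\bar X}\nabla_XX,X\rangle=\langle\nabla^N_{\bar y}\nabla^N_yy,y\rangle+\langle\bar yyz,z\rangle .$$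

**Step 5: compare the two second derivatives of $z$.** By (c), $w=\bar yz-\bar q$ as sections near $p$. So, using $E\perp S$ and (11),
$$\langle yw,z\rangle=\langle y\bar yz,z\rangle-\langle(y\bar q)^E,z\rangle=\langle y\bar yz,z\rangle-\langle Q(y)\bar q,z\rangle=\langle y\bar yz,z\rangle+|q|^2 .$$
These are ordinary derivatives of a $W_{\mathbb C}$-valued function and $[y,\bar y]=0$ at $p$, so $y\bar yz=\bar yyz$ there. Hence $\langle yw,z\rangle-\langle\bar yyz,z\rangle=|q|^2$.

**Step 6: add up.** Since $[y,\bar y]=0$ at $p$, the $N$-terms combine to $R^N_{y\bar yy\bar y}$, and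
$$R_{X\bar XX\bar X}=R^N_{y\bar yy\bar y}+|q|^2-|q|^2+2|q|^2=R^N_{y\bar yy\bar y}+2|Q(y)\bar z|^2 ,$$
with $+|q|^2$ from Step 5, $-|q|^2$ from Step 3 and $2|q|^2$ from Step 2. This is (10).

*Proof of Theorem 1.* Apply Lemma 1 on $M_\varphi$, insert (9) and (10), and apply Lemma 1 on $N$:
$$R^{(t)}_{X\bar XX\bar X}=R^N_{y\bar yy\bar y}-t^2\Theta_N(y)+(2-4t^2)|Q(y)\bar z|^2=R^{N,(t)}_{y\bar yy\bar y}+(2-4t^2)|Q(y)\bar z|^2 .$$
The Kähler criterion was shown in Section 5, Step 4. $\blacksquare$

In contrast with the product of Section 2, the fiber directions add to $R$ and to $\Theta$ two multiples of one quantity, $|Q(y)\bar z|^2$. If $T^N=0$, $R^N=0$ and $\varphi$ is nonconstant, (5) holds with $\lambda=\frac12$.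

## 7. Constant curvature and Kähler forms on $M_\varphi$

*Proof of Theorem 3, curvature part.* Suppose $H^{(t)}=c$, where $c$ may depend on the point. We test special vectors. Taking $X=z\ne0$ (possible as $m\ge1$) in Theorem 1 gives $c=0$. Taking $X=y$ gives $H^{(t)}_N\equiv0$. What remains is $(2-4t^2)|Q(y)\bar z|^2=0$ for all $y,z$, so $t^2=\frac12$ or $Q\equiv0$, that is, $\varphi$ is constant. Conversely, under these conditions Theorem 1 gives $R^{(t)}_{X\bar XX\bar X}=0$ for all $X$.

*Proof of Theorem 3, no Kähler metric.* Let $\omega$ be a Kähler form on $M_\varphi$, with respect to any Kähler metric. We show that $\varphi$ is constant.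

**Step 1: make $\omega$ translation invariant.** $J$ does not depend on $x$, so the translations of $W/\Lambda$ are biholomorphisms of $M_\varphi$. Averaging $\omega$ over this compact group gives again a closed positive $(1,1)$-form.

**Step 2: show that $\omega$ restricts to the same form on all fibers.** Let $u,v\in W$ be constant vertical fields and $\xi$ a field lifted from $N$. All brackets among them vanish. By invariance, $\omega(\xi,v)$ and $\omega(\xi,u)$ do not depend on $x$, so $u(\omega(\xi,v))=v(\omega(\xi,u))=0$. Hence $0=d\omega(\xi,u,v)=\xi(\omega(u,v))$. As $N$ is connected, $\omega|_W=\Omega$ is one fixed real 2-form on $W$. For every $p$ it is $J_{S_p}$-invariant with $\Omega(u,J_{S_p}u)>0$ for $u\ne0$. In particular $\Omega$ is symplectic.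

**Step 3: express positivity on $S_p$.** Every $0\ne s\in S_p$ has the form $s=u+iJ_{S_p}u$ with $0\neq u\in W$, and
$$i\,\Omega(s,\bar s)=i\big(-i\,\Omega(u,J_{S_p}u)+i\,\Omega(J_{S_p}u,u)\big)=2\,\Omega(u,J_{S_p}u)>0. \tag{12}$$

**Step 4: put all $S_p$ into one affine chart of the Grassmannian.** Choose a decomposition $W=A\oplus B$ into $\Omega$-Lagrangian subspaces. If $s\in S_p\cap B_{\mathbb C}$, then also $\bar s\in B_{\mathbb C}$, so $\Omega(s,\bar s)=0$ and $s=0$ by (12). Hence the projection $S_p\to A_{\mathbb C}$ along $B_{\mathbb C}$ is injective. Since $\dim S_p=m=\dim A_{\mathbb C}$, it is an isomorphism. So $S_p$ is the graph of a linear map $\tau_p:A_{\mathbb C}\to B_{\mathbb C}$.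

**Step 5: conclude by compactness.** The entries of $\tau_p$ are affine coordinates of the Grassmannian, so they are holomorphic functions of $p\in N$. Since $N$ is compact and connected they are constant, and so is $\varphi$. $\blacksquare$

## 8. Examples in every dimension $n\ge3$, and the values of $t$ they cover

*Proof of Theorem 2.* **Step 1: find a nonconstant holomorphic map from an elliptic curve to $Z_2$.** Let $C=\mathbb C/L$ be an elliptic curve with flat metric and flat coordinate $\eta$, and let $f$ be a nonconstant meromorphic function on $C$, for instance $f=\wp$. Let $W=\mathbb R^4=\mathbb C^2$ and let $S_\eta$ be spanned by $s_1,s_2$ of (6) with $f=f(\eta)$. Near a pole of $f$, use instead the span of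
$$f^{-1}\partial_{\bar w_1}+\partial_{w_2},\qquad f^{-1}\partial_{\bar w_2}-\partial_{w_1}.$$
Away from the pole this is the same subspace. Since $f^{-1}$ is holomorphic near the pole and the two vectors stay independent, the map extends holomorphically across it. We saw in Section 3 that $S_\eta$ is isotropic away from poles; at a pole this follows by continuity. So $\varphi:\eta\mapsto S_\eta$ is a holomorphic map $C\to Z_2$, nonconstant because $f$ is.

**Step 2: choose the base so that $N$ contributes nothing.** Let $N=C$ if $n=3$. If $n\ge4$, let $N=C\times(\text{flat complex torus of dimension }n-3)$ with $\varphi$ pulled back from $C$. Then $N$ is compact, connected, flat and Kähler. Since $T^N=0$, all its Gauduchon connections coincide with its flat Chern connection, and $R^{N,(t)}=0$.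

**Step 3: apply the theorems.** $M_\varphi$ is a compact Hermitian manifold of dimension $(n-2)+2=n$, and by Theorem 1
$$R^{(t)}_{X\bar XX\bar X}=(2-4t^2)\,|Q(y)\bar z|^2 .$$
This vanishes identically for $t=\pm\frac1{\sqrt2}$, and these values are not among $0,1,-1$. So $H^{(t)}\equiv0$. Since $\varphi$ is nonconstant, $g$ is not Kähler by Theorem 1, and $M_\varphi$ carries no Kähler metric at all by Theorem 3. $\blacksquare$

As a Riemannian manifold each of these examples is a flat torus of real dimension $2n$, since $C$, the extra factor and $W/\Lambda$ are all flat tori. All the torsion comes from the complex structure. For $n=3$ and the scaling of Section 3, the example there makes the formula explicit away from the poles: for $X=y\,\partial_\eta+z$ with $\partial_\eta$ unit,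
$$R^{(t)}_{X\bar XX\bar X}=(2-4t^2)\frac{|f'|^2}{(1+|f|^2)^2}\,|y|^2|z|^2 .$$

**Dimension.** By Chen–Nie the conjecture holds for $n=2$, so $n\ge3$ is the sharp range for these counterexamples, and for $t=\pm1/\sqrt2$ the statement is true exactly when $n=2$. The family agrees with this: $Z_1$ has two points, so a nonconstant $\varphi$ needs $m\ge2$ and $\dim N\ge1$.

**Flatness.** The examples are not Kähler, so by the theorem of Lafuente–Stanfield they are not $\nabla^{(t)}$-flat for $t=\pm1/\sqrt2$. Only the holomorphic sectional curvature vanishes.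

**Other parameters.** By Lemma 1 the condition on $H^{(t)}$ depends only on $t^2$. For $n\ge3$ and $t^2\notin\{0,\frac12,1\}$ nothing is claimed beyond Theorem 3, which shows that the family $M_\varphi$ with Kähler base $N$ contains no counterexample for those $t$. The conjecture for $n\ge3$ and these other values of $t$ is not settled here.
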